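# Directed vertex expansion and the reweighted eigenvalue: an upper bound with only $\log\Delta$

## 1. Expansion, Eulerian reweightings, and four graphs computed by hand

Throughout, $G=(V,E)$ is a directed graph with $|V|\ge 2$ and a self-loop at every vertex; $uv\in E$ means an edge from $u$ to $v$. A weight function $\pi:V\to\mathbb R_{>0}$ is given, and $\pi(S)=\sum_{v\in S}\pi(v)$ for $S\subseteq V$. Weights always appear with an argument, $\pi(v)$ or $\pi(S)$; a bare $\pi$ inside a numerical formula is the number $3.14\ldots$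

**Definition (degree).** The degree of $v$ is its in-degree plus its out-degree, the self-loop at $v$ being counted once as an in-edge and once as an out-edge. $\Delta$ is the maximum degree. Hence $\Delta\ge2$ always.

Example. In the directed cycle on $\mathbb Z_n$, with edges $i\to i+1$ and loops ($n\ge 3$), every vertex has in-degree $2$ and out-degree $2$, so $\Delta=4$.

**Definition (directed vertex expansion).** For $S\subseteq V$ let $\overline S=V-S$ and $\partial^+(S)=\{v\notin S\mid \exists u\in S,\ uv\in E\}$. Put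
$$\vec\psi(S)=\frac{\min\{\pi(\partial^+(S)),\pi(\partial^+(\overline S))\}}{\min\{\pi(S),\pi(\overline S)\}},\qquad \vec\psi(G)=\min_{\emptyset\ne S\subsetneq V}\vec\psi(S).$$

Both $S$ and its complement must have a large out-boundary for $\vec\psi(S)$ to be large: one must be able to leave $S$ through many vertices, and also to come back.

Example (one-way pair). Let $V=\{1,2\}$ with the loops and the single edge $12$. For $S=\{1\}$ we have $\partial^+(\overline S)=\emptyset$, so $\vec\psi(G)=0$.

Example (directed cycle, all weights $1$). Every $S\ne\emptyset,V$ has at least one out-neighbor, and so does $\overline S$; for an arc, exactly one each. The minimum is attained at an arc of length $\lfloor n/2\rfloor$, so $\vec\psi(G)=1/\lfloor n/2\rfloor$.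

**Definition (Eulerian reweighting, reweighted eigenvalue).** Let $\mathcal A$ be the set of matrices $A\ge0$ indexed by $V\times V$ such that $A(u,v)=0$ for $uv\notin E$ and
$$\sum_vA(u,v)=\sum_vA(v,u)=\pi(u)\qquad\text{for all }u\in V .$$
With $\Pi=\mathrm{diag}(\pi)$ and $\lambda_2$ the second smallest eigenvalue,
$$\vec\lambda_2^{v*}(G)=\max_{A\in\mathcal A}\lambda_2(A),\qquad \lambda_2(A):=\lambda_2\Big(I-\Pi^{-1/2}\tfrac{A+A^T}{2}\Pi^{-1/2}\Big).$$

So $A$ is a circulation on $G$ carrying exactly $\pi(u)$ through each vertex $u$; loops absorb what is not sent anywhere else. $\mathcal A$ is a compact convex polytope, and it contains $\Pi$ because of the loops.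

Example (one-way pair). Row $2$ gives $A(2,2)=\pi(2)$, column $2$ gives $A(1,2)+A(2,2)=\pi(2)$, so $A(1,2)=0$. The only feasible matrix is $\Pi$, and $\vec\lambda_2^{v*}=0$.

Example (two vertices, both edges, $\pi(1)\le\pi(2)$). Feasibility forces $A(1,2)=A(2,1)=f$ with $0\le f\le \pi(1)$. The quadratic form of $\Pi-\frac{A+A^T}{2}$ at $x$ is $f(x(1)-x(2))^2$, and a vector with $\sum_v\pi(v)x(v)=0$ satisfies $\sum_v\pi(v)x(v)^2=\frac{\pi(1)\pi(2)}{\pi(1)+\pi(2)}(x(1)-x(2))^2$. So $\lambda_2(A)=f\,\frac{\pi(1)+\pi(2)}{\pi(1)\pi(2)}$, and taking $f=\pi(1)$ gives $\vec\lambda_2^{v*}=1+\pi(1)/\pi(2)$. Also $\vec\psi(G)=\min\{\pi(2),\pi(1)\}/\pi(1)=1$.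

Example (directed cycle, all weights $1$, $n\ge3$). If $A(i,i+1)=f_i$, then $A(i,i)=1-f_i$, and the column condition $1-f_i+f_{i-1}=1$ makes all $f_i$ equal to some $f\in[0,1]$. With $P$ the cyclic shift, $I-\frac{A+A^T}2=f\big(I-\frac{P+P^T}{2}\big)$ has eigenvalues $f(1-\cos(2\pi k/n))$. Hence $\vec\lambda_2^{v*}=1-\cos(2\pi/n)=2\sin^2(\pi/n)$.

Example (weighted star). A center of weight $1$, and $n\ge 2$ leaves of weight $1/n$ each, with edges both ways and loops; $\Delta=2n+2$. If $S$ contains the center and $k<n$ leaves, then $\pi(\partial^+(S))=\frac{n-k}n$, $\pi(\partial^+(\overline S))=1$ and $\min\{\pi(S),\pi(\overline S)\}=\frac{n-k}{n}$, so $\vec\psi(S)=1$. Since $\vec\psi(S)=\vec\psi(\overline S)$, we get $\vec\psi(G)=1$. Sending $1/n$ along every non-loop edge is feasible; $\Pi^{-1/2}A\Pi^{-1/2}$ then has eigenvalues $1,-1$ and $0$ ($n-1$ times), so $\lambda_2(A)=1$ and $\vec\lambda_2^{v*}\ge1$.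

## 2. The upper bound $\sqrt{\lambda\log\Delta}$

Lau, Tung and Wang, in "Cheeger Inequalities for Directed Graphs and Hypergraphs Using Reweighted Eigenvalues" (arXiv:2211.09776, 2022), state that for every such $G,\pi$,
$$\vec\lambda_2^{v*}(G)\lesssim\vec\psi(G)\lesssim\sqrt{\vec\lambda_2^{v*}(G)\cdot\log\frac{\Delta}{\vec\psi(G)}}\lesssim \sqrt{\vec\lambda_2^{v*}(G)\cdot\log\frac{\Delta}{\vec\lambda_2^{v*}(G)}} ,$$
and that the $\log\Delta$ cannot be removed, because directed vertex expansion contains undirected vertex expansion (through bidirected graphs), where the analogous inequality with $\log \Delta$ is tight up to a constant. They leave undecided whether the $\log(1/\vec\psi(G))$ is needed. So we ask: is there an absolute constant $C$ such that for all $G,\pi$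
$$\vec\psi(G)\le C\sqrt{\vec\lambda_2^{v*}(G)\cdot\log\Delta}\ ?$$

Our examples pass. For the one-way pair both sides are $0$; for two vertices with both edges and for the star, $\vec\psi=1\le\sqrt{\vec\lambda_2^{v*}}$. The directed cycle is the informative one, since there $\log\frac{\Delta}{\vec\psi}=\log(4\lfloor n/2\rfloor)$ grows while $\Delta=4$ does not. From $\sin x\ge 2x/\pi$ on $[0,\pi/2]$ we get $\vec\lambda_2^{v*}=2\sin^2(\pi/n)\ge 8/n^2$, and $\vec\psi=1/\lfloor n/2\rfloor\le 2/(n-1)\le3/n$, so $\vec\psi\le\frac{3}{2\sqrt2}\sqrt{\vec\lambda_2^{v*}}$. The extra logarithm is not needed there either. The answer is yes in general.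

**Theorem 1.** For every $G,\pi$ as above, writing $\psi=\vec\psi(G)$, $\lambda=\vec\lambda_2^{v*}(G)$ and $\ln$ for the natural logarithm,
$$\psi^2\le32\sqrt3\,(2\ln\Delta+3)\,\lambda .$$
Since $\Delta\ge2$, this gives $\psi\le19\sqrt{\lambda\ln\Delta}$.

Sections 3 to 6 prove this. Section 7 replaces $\Delta$ by a smaller quantity, and Section 8 shows that the bound is sharp up to a constant, at every scale of $\psi$.

Multiplying $\pi$ and $A$ by a common factor changes neither $\psi$ nor $\lambda$. In all proofs we assume $\pi(V)=1$.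

We use these standard facts.

- *Minimax (von Neumann).* If $\mathcal A,\mathcal K$ are nonempty compact convex sets and $F(A,X)$ is affine and continuous in each variable, then $\max_A\min_XF=\min_X\max_AF$.
- *Strong duality.* A feasible bounded linear program and its dual have the same optimal value, and both are attained.
- *Weighted medians.* $m$ is a weighted median of $h:V\to\mathbb R$ if $\pi(\{h>m\})\le\frac12$ and $\pi(\{h<m\})\le\frac12$. The smallest one is the smallest value $t$ of $h$ with $\pi(\{h\le t\})\ge\frac12$. A median minimizes $c\mapsto\sum_v\pi(v)|h(v)-c|$: for $c>m$, moving from $m$ to $c$ changes the sum by at least $(c-m)\big(\pi(\{h\le m\})-\pi(\{h>m\})\big)\ge0$, and symmetrically for $c<m$.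
- *Gaussians.* If $g$ is standard normal, then $\mathbb Eg^4=3$, $\mathbb Ee^{g^2/4}=(1-\tfrac12)^{-1/2}=\sqrt2$, and $P(|g|>x)\le e^{-x^2/2}$ for $x\ge0$. The last holds because $P(g>x)=\int_0^\infty\frac{e^{-(x+t)^2/2}}{\sqrt{2\pi}}dt\le e^{-x^2/2}\int_0^\infty\frac{e^{-t^2/2}}{\sqrt{2\pi}}dt=\frac12e^{-x^2/2}$.

## 3. One embedding that is short for every Eulerian reweighting

**Step 1 (variational form of $\lambda_2(A)$).** The purpose is to turn the eigenvalue into an energy that is linear in $A$. For $A\in\mathcal A$ and $x\in\mathbb R^V$, the row and column sums give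
$$x^T\Big(\Pi-\frac{A+A^T}2\Big)x=\sum_u\pi(u)x(u)^2-\sum_{u,v}A(u,v)x(u)x(v)=\frac12\sum_{u,v}A(u,v)(x(u)-x(v))^2\ge0 .$$
So $I-\Pi^{-1/2}\frac{A+A^T}2\Pi^{-1/2}$ is positive semidefinite with null vector $\Pi^{1/2}\mathbf 1$. Its second eigenvalue is the minimum of its quadratic form over unit vectors $z\perp\Pi^{1/2}\mathbf 1$; writing $z=\Pi^{1/2}x$,
$$\lambda_2(A)=\min\Big\{\tfrac12\sum_{u,v}A(u,v)(x(u)-x(v))^2:\ \sum_v\pi(v)x(v)=0,\ \sum_v\pi(v)x(v)^2=1\Big\}.$$

**Step 2 (exchange of max and min).** The purpose is to find a single test object that works against every $A$ at once. A single $x$ will not do, since the set of $x$ above is not convex; we convexify it. Let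
$$\mathcal K=\Big\{X\succeq0:\ \mathrm{tr}(\Pi X)=1,\ \sum_{u,v}\pi(u)\pi(v)X_{uv}=0\Big\},\qquad \sigma_X^2(u,v)=X_{uu}+X_{vv}-2X_{uv}.$$
$\mathcal K$ is convex and closed; it is bounded because $0\le X_{uu}\le1/\pi(u)$ and $|X_{uv}|\le\sqrt{X_{uu}X_{vv}}$; it is nonempty because $|V|\ge2$ allows some $x\neq 0$ with $\sum_v\pi(v)x(v)=0$.

Write $X\in\mathcal K$ as $X=\sum_ix_ix_i^T$. Then $\sum_{u,v}\pi(u)\pi(v)X_{uv}=\sum_i\big(\sum_v\pi(v)x_i(v)\big)^2$, so every $x_i$ satisfies $\sum_v\pi(v)x_i(v)=0$. By Step 1,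
$$\frac12\sum_{u,v}A(u,v)\sigma_X^2(u,v)=\sum_i\frac12\sum_{u,v}A(u,v)(x_i(u)-x_i(v))^2\ge\lambda_2(A)\sum_i\sum_v\pi(v)x_i(v)^2=\lambda_2(A),$$
with equality for $X=xx^T$, $x$ a minimizer in Step 1. Thus $\lambda_2(A)=\min_{X\in\mathcal K}\frac12\sum_{u,v} A(u,v)\sigma_X^2(u,v)$. This expression is linear in $A$ and linear in $X$, so the minimax theorem gives $\lambda=\min_{X}\max_{A}\frac12\sum_{u,v} A(u,v)\sigma_X^2(u,v)$. Fix a minimizing $X$ and write $\sigma=\sigma_X$. Then
$$\sum_{u,v}A(u,v)\,\sigma^2(u,v)\le2\lambda\qquad\text{for all }A\in\mathcal A. \tag{1}$$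

Geometrically, the vertices are placed as vectors in Euclidean space, centered and of total weighted square length $1$, so that every Eulerian reweighting has energy at most $2\lambda$.

## 4. Level sets of potentials: an $\ell_1$ inequality

We need a tool that turns the combinatorial number $\psi$ into a lower bound for a maximum over $\mathcal A$, for functions on the line.

**Lemma 2.** For every $y:V\to\mathbb R$,
$$\max_{A\in\mathcal A}\sum_{u,v}A(u,v)|y(u)-y(v)|\ \ge\ \psi\cdot\min_{c\in\mathbb R}\sum_v\pi(v)|y(v)-c| .$$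

As a check, let $y$ be the indicator of an arc of length $\lfloor n/2\rfloor$ in the directed cycle with weights $1$. The left side is $2$ (all flow around the cycle crosses the cut once in each direction), and the right side is $\frac{1}{\lfloor n/2\rfloor}\lfloor n/2\rfloor=1$.

**Step 1 (dual potentials).** The purpose is to describe the left side through functions on vertices. It is a feasible bounded linear program in the variables $A(u,v)\ge0$, $uv\in E$, with constraints $\sum_vA(u,v)=\pi(u)$ (multiplier $p(u)$) and $\sum_uA(u,v)=\pi(v)$ (multiplier $s(v)$). So it equals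
$$\min\sum_v\pi(v)(p(v)+s(v))\quad\text{subject to}\quad p(u)+s(v)\ge|y(u)-y(v)|\ \text{ for all }uv\in E .$$
Take an optimal $(p,s)$ and put $q=p+s$. The value is $\sum_v\pi(v)q(v)$, and the constraints read
$$q(v)\ge|y(u)-y(v)|+p(v)-p(u)\qquad(uv\in E). \tag{2}$$
The loops give $q\ge0$. The potential $p$ itself has no sign and is not controlled.

**Step 2 (absorbing $p$).** The purpose is to get rid of the uncontrolled $p$ by using two functions instead of $y$. Let $a=p+y$ and $b=p-y$. Since $|y(u)-y(v)|$ is at least both $y(v)-y(u)$ and $y(u)-y(v)$, (2) yields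
$$q(v)\ge a(v)-a(u),\qquad q(v)\ge b(v)-b(u)\qquad(uv\in E).$$

**Step 3 (sweeping over level sets of $a$).** The purpose is to bring in expansion. Let $S_t=\{a\le t\}$. If $v\in\partial^+(S_t)$, there is $uv\in E$ with $a(u)\le t<a(v)$, and then $a(v)-q(v)\le a(u)\le t<a(v)$. So for each $v$ the set of $t$ with $v\in\partial^+(S_t)$ has length at most $q(v)$. Moreover $\pi(\partial^+(S_t))\ge\psi\min\{\pi(S_t),\pi(\overline{S_t})\}$ by definition of $\psi$ (trivially if $S_t$ is $\emptyset$ or $V$). Hence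
$$\sum_v\pi(v)q(v)\ \ge\ \int\pi(\partial^+(S_t))\,dt\ \ge\ \psi\int\min\{\pi(\{a\le t\}),\pi(\{a>t\})\}\,dt .$$
Let $\alpha$ be a weighted median of $a$. For $t\ge\alpha$, $\pi(\{a>t\})\le\frac12$, so the minimum is $\pi(\{a>t\})$; for $t<\alpha$, $\pi(\{a\le t\})\le\pi(\{a<\alpha\})\le\frac12$, so it is $\pi(\{a\le t\})$. Integrating, the two ranges contribute $\sum_v\pi(v)(a(v)-\alpha)^+$ and $\sum_v\pi(v)(\alpha-a(v))^+$. Thus $\sum_v\pi(v)q(v)\ge\psi\sum_v\pi(v)|a(v)-\alpha|$. In the same way, $\sum_v\pi(v)q(v)\ge\psi\sum_v\pi(v)|b(v)-\beta|$ with $\beta$ a weighted median of $b$.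

**Step 4 (recovering $y$).** The purpose is to cancel $p$, using $a-b=2y$. Adding the two bounds,
$$2\sum_v\pi(v)q(v)\ge\psi\sum_v\pi(v)\,|2y(v)-(\alpha-\beta)|\ge2\psi\min_c\sum_v\pi(v)|y(v)-c| .\qquad\blacksquare$$

## 5. Rounding one projection at a time, and a graph with $\Delta=6$ where it fails

**Gaussian projection.** Write the matrix of (1) as $X=\sum_ix_ix_i^T$, take independent standard normals $g_i$, and let $h=\sum_ig_ix_i$, a centered Gaussian vector on $V$ with covariance $X$. Then:

- $\sum_v\pi(v)h(v)=0$, and $\sum_v\pi(v)\,\mathbb Eh(v)^2=\mathrm{tr}(\Pi X)=1$;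
- $h(u)-h(v)=\sigma(u,v)\,\xi_{uv}$, where $\xi_{uv}=(h(u)-h(v))/\sigma(u,v)$ is standard normal if $\sigma(u,v)>0$, and $\xi_{uv}=0$ if $\sigma(u,v)=0$. In the second case $x_i(u)=x_i(v)$ for all $i$, so indeed $h(u)=h(v)$. Note $\xi_{uu}=0$ and $\xi_{uv}^2=\xi_{vu}^2$.

**Squaring around the median.** Lemma 2 is an $\ell_1$ statement and our normalization is $\ell_2$, so we apply it to a signed square. Let $m=m(h)$ be the smallest weighted median of $h$ and
$$y(v)=(h(v)-m)\,|h(v)-m| .$$
Since $y(v)>0$ exactly when $h(v)>m$, and $y(v)<0$ exactly when $h(v)<m$, $0$ is a weighted median of $y$, so $\min_c\sum_v\pi(v)|y(v)-c|=\sum_v\pi(v)(h(v)-m)^2$. Let $A_h\in\mathcal A$ be a maximizer of $\sum_{u,v} A(u,v)|y(u)-y(v)|$; choose it as the first maximizer in a fixed list of the finitely many extreme points of $\mathcal A$, so that it depends measurably on $h$. Next, for real $s,t$,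
$$\big|s|s|-t|t|\big|\le|s-t|\,(|s|+|t|):$$
with equal signs this is an equality, and with opposite signs the left side is $s^2+t^2\le(|s|+|t|)^2=|s-t|(|s|+|t|)$. So Lemma 2 gives, for each $h$,
$$\psi\sum_v\pi(v)(h(v)-m)^2\le\sum_{u,v}A_h(u,v)\,|h(u)-h(v)|\,\big(|h(u)-m|+|h(v)-m|\big). \tag{3}$$

**The natural continuation.** Apply Cauchy–Schwarz to (3) for this fixed $h$. Since $\sum_{u,v}A_h(u,v)(|h(u)-m|+|h(v)-m|)^2\le4\sum_v\pi(v)(h(v)-m)^2$ by $(s+t)^2\le2s^2+2t^2$ and the row and column sums,
$$\psi^2\sum_v\pi(v)(h(v)-m)^2\le4\max_{A\in\mathcal A}\sum_{u,v}A(u,v)(h(u)-h(v))^2 .$$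
Taking expectations, Theorem 1 would follow, up to the constant, from
$$\mathbb E\max_{A\in\mathcal A}\sum_{u,v}A(u,v)(h(u)-h(v))^2\ \le\ C\ln\Delta\cdot\max_{A\in\mathcal A}\sum_{u,v}A(u,v)\sigma^2(u,v). \tag{4}$$
The maximum on the right equals $\max_A\mathbb E\sum_{u,v}A(u,v)(h(u)-h(v))^2$, so (4) asks us to move the maximum inside the expectation at the price of $\ln\Delta$. For general $X\in\mathcal K$ this is impossible.

**Example (degree 6, unbounded loss).** Let $N=2^k$, $k\ge1$. Take a complete binary tree with root $r$ and $N$ leaves $\ell_1,\dots,\ell_N$, edges directed away from $r$; a second one with the same root $r$ and leaves $\ell_1',\dots,\ell_N'$, edges directed toward $r$; new vertices $w_1,\dots,w_N$ with edges $\ell_i\to w_i\to\ell_i'$; and all loops. Give every vertex the same weight, scaled to $1$ for the computation. The root has degree $6$, the others at most $5$, so $\Delta=6$.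

Every directed cycle other than a loop runs $r\to\cdots\to\ell_i\to w_i\to\ell_i'\to\cdots\to r$ for one $i$. The non-loop part of any $A\in\mathcal A$ is a circulation, hence a nonnegative combination of these $N$ cycles, and the row sum at $r$ makes the total coefficient at most $1$. So for any cost on the edges that vanishes on loops, $\max_A\sum A\cdot\text{cost}$ is the largest total cost of one of the $N$ cycles (if costs are nonnegative).

Let $h(w_i)=g_i$, independent standard normals, and $h=0$ on both trees. (Subtracting the mean of $h$ and rescaling puts its covariance in $\mathcal K$; differences are unaffected by the first operation, and the second multiplies both sides of (4) by the same factor.) Then $\sigma^2=1$ on the edges at the $w_i$ and $0$ on tree edges, so $\max_A\sum A\sigma^2=2$. But $\max_A\sum A(u,v)(h(u)-h(v))^2=2\max_{i\le N}g_i^2$. For any $s>0$, $P(\max_{i\le N} g_i^2>s)=1-P(g_1^2\le s)^N\to1$ as $N\to\infty$, so $\mathbb E\max_ig_i^2\to\infty$, while $\Delta=6$. Hence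 (4) fails for every $C$. We do not claim that this $X$ is the minimizer of Section 3. The example shows that a proof which knows $X$ only through the value of $\max_A\sum A\sigma^2$ cannot pass through (4).

What goes wrong is visible: $A$ sees $h$ before choosing, and it picks the one cycle on which $\xi^2$ is large. A vertexwise bound $\xi_{uv}^2\le M_u^2$ does not help, since $\sum_u M_u^2\sum_vA(u,v)\sigma^2(u,v)$ lets $A$ place its energy $\sigma^2$ where $M_u$ is large.

## 6. Averaging the subgraphs $A_h$: proof of Theorem 1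

The product $\sigma^2\xi^2$ was the trouble: the random subgraph $A_h$ was correlated with $\xi$, and $\sigma^2$ had no bound of its own. So we separate the two factors. Put $\sigma$ alone on one side of Cauchy–Schwarz and everything random on the other, and take the expectation *inside* Cauchy–Schwarz. On the first side $\sigma$ is deterministic, so only the average $\mathbb EA_h$ matters, and this average is again in $\mathcal A$. On the second side $\sigma$ is absent, so the adversary's power is limited by the row sums: $A_h$ can choose a worst neighbor of $u$, but the total weight it uses at $u$ is $\pi(u)$, whatever $h$ is.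

**Step 1 (joint Cauchy–Schwarz).** The purpose is to carry out this separation. Since $\sum_v\pi(v)h(v)=0$ and $\pi(V)=1$, we have $\sum_v\pi(v)(h(v)-m)^2=\sum_v\pi(v)h(v)^2+m^2\ge\sum_v\pi(v)h(v)^2$, whose expectation is $1$. Taking expectations in (3),
$$\psi\le\mathbb E\sum_{u,v}A_h(u,v)\,\sigma(u,v)\,|\xi_{uv}|\,\big(|h(u)-m|+|h(v)-m|\big).$$
Cauchy–Schwarz for the positive functional $\mathbb E\sum_{u,v}A_h(u,v)(\cdot)$ gives
$$\psi^2\le T_1T_2,\qquad T_1=\mathbb E\sum_{u,v}A_h(u,v)\sigma^2(u,v),\quad T_2=\mathbb E\sum_{u,v}A_h(u,v)\,\xi_{uv}^2\big(|h(u)-m|+|h(v)-m|\big)^2. \tag{5}$$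
All expectations are finite, as $A_h$ is bounded and Gaussians have all moments.

**Step 2 (bound on $T_1$).** The purpose is to use (1). Let $\bar A=\mathbb EA_h$; it lies in $\mathcal A$ because $\mathcal A$ is convex and closed. Since $\sigma$ is deterministic, $T_1=\sum_{u,v}\bar A(u,v)\sigma^2(u,v)\le2\lambda$.

**Step 3 (removing $A_h$ from $T_2$).** The purpose is to replace the random subgraph by the fixed weights. Let $M_u^2$ be the maximum of $\xi_{uv}^2$ over the non-loop in- and out-neighbors $v$ of $u$, and $M_u=0$ if there are none. There are at most $\Delta-2$ such neighbors. Using $(s+t)^2\le2s^2+2t^2$,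
$$T_2\le2\,\mathbb E\sum_{u,v}A_h(u,v)\xi_{uv}^2(h(u)-m)^2+2\,\mathbb E\sum_{u,v}A_h(u,v)\xi_{uv}^2(h(v)-m)^2 .$$
In the first sum $\xi_{uv}^2\le M_u^2$ (for $v=u$ because $\xi_{uu}=0$), and $\sum_vA_h(u,v)=\pi(u)$. In the second, $\xi_{uv}^2\le M_v^2$ and $\sum_uA_h(u,v)=\pi(v)$. Hence
$$T_2\le4\,\mathbb E\sum_u\pi(u)M_u^2(h(u)-m)^2 .$$

**Step 4 (removing the median).** The purpose is to reach moments of Gaussians. Since $\sum_v\pi(v)h(v)=0$ and a median minimizes the weighted $\ell_1$ distance,
$$|m|=\Big|\sum_v\pi(v)(h(v)-m)\Big|\le\sum_v\pi(v)|h(v)-m|\le\sum_v\pi(v)|h(v)|,$$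
so $m^2\le\sum_w\pi(w)h(w)^2$. With $(h(u)-m)^2\le2h(u)^2+2m^2$,
$$T_2\le8\sum_u\pi(u)\Big(\mathbb E[M_u^2h(u)^2]+\sum_w\pi(w)\,\mathbb E[M_u^2h(w)^2]\Big). \tag{6}$$
By Cauchy–Schwarz and $\mathbb Eh(w)^4=3(\mathbb Eh(w)^2)^2$,
$$\mathbb E[M_u^2h(w)^2]\le\sqrt{\mathbb EM_u^4}\,\sqrt3\,\mathbb Eh(w)^2 . \tag{7}$$

**Step 5 (the maximum over neighbors).** The purpose is to see where $\ln\Delta$ comes from. Let $u$ have $n\ge1$ non-loop neighbors. By the union bound, $P(M_u^2>s)\le\min(1,ne^{-s/2})$. With $s_0=2\ln n$, and since $-(4s+8)e^{-s/2}$ is an antiderivative of $2se^{-s/2}$,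
$$\mathbb EM_u^4=\int_0^\infty2s\,P(M_u^2>s)\,ds\le\int_0^{s_0}2s\,ds+n\int_{s_0}^\infty2se^{-s/2}ds=s_0^2+4s_0+8\le(s_0+3)^2 .$$
As $n\le\Delta-2$, $\sqrt{\mathbb EM_u^4}\le2\ln\Delta+3$; for $n=0$ this is trivial.

**Step 6 (assembling).** The purpose is to collect constants. Insert (7) and Step 5 into (6). As $\sum_u\pi(u)\mathbb Eh(u)^2=1$ and $\pi(V)=1$,
$$T_2\le8\sqrt3\,(2\ln\Delta+3)\sum_u\pi(u)\big(\mathbb Eh(u)^2+1\big)=16\sqrt3\,(2\ln\Delta+3).$$
With $T_1\le2\lambda$, (5) gives $\psi^2\le32\sqrt3\,(2\ln\Delta+3)\lambda$. Since $\ln\Delta\ge\ln2$, $2\ln\Delta+3\le(2+\frac3{\ln2})\ln\Delta$, and $32\sqrt3\,(2+\frac{3}{\ln 2})\le351\le19^2$. So $\psi\le19\sqrt{\lambda\ln\Delta}$. $\blacksquare$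

In the degree-6 example, nothing prevents $A_h$ from following the cycle with the largest $|g_i|$. The bound on $T_1$ does not mind, since an average of cycles through $r$ still has energy at most $2$; the bound on $T_2$ does not mind, since $A_h$ carries only $\pi(w_i)$ through $w_i$.

## 7. A weighted effective degree, and embeddings of low rank

Step 3 allowed $A_h$ to put all of $\pi(u)$ on the worst neighbor $v$. But $A(u,v)\le\pi(v)$ as well, by the column sum, so light neighbors cannot carry that much.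

**Definition (weighted effective degree).** Let $N^+(u)$, $N^-(u)$ be the out- and in-neighborhoods of $u$, loops included, and
$$D=\max_{u\in V}\max\Big\{\sum_{v\in N^+(u)}\min\Big(1,\frac{\pi(v)}{\pi(u)}\Big),\ \sum_{v\in N^-(u)}\min\Big(1,\frac{\pi(v)}{\pi(u)}\Big)\Big\}.$$

The loop contributes $1$, so $D\ge1$; and since the in- and out-degree are each at least $1$, $|N^\pm(u)|\le\Delta-1$, so $D\le\Delta-1$.

Example. In the weighted star of Section 1 the center gives $1+n\cdot\frac1n=2$, and a leaf gives $1+1=2$. So $D=2$ although $\Delta=2n+2$.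

**Theorem 3.** $\psi^2\le128\sqrt3\;\lambda\,\ln(e+\sqrt2\,D)$.

Everything up to (5) and the bound $T_1\le2\lambda$ stay. Only $T_2$ is treated differently.

**Step 1 (an entropy bound in place of the maximum).** The purpose is to bound $\sum_vA(u,v)\xi_{uv}^2$ for all $A\in\mathcal A$ at once, using $A(u,v)\le\min(\pi(u),\pi(v))$. Fix $u$, let $c_{uv}=\min(1,\pi(v)/\pi(u))$ and
$$Z_u^\pm=\sum_{v\in N^\pm(u)}c_{uv}\,e^{\xi_{uv}^2/4}\ \ge\ c_{uu}=1 .$$
Let $A\in\mathcal A$ and $\alpha_v=A(u,v)/\pi(u)$, a probability distribution on $N^+(u)$ with $\alpha_v\le c_{uv}$. By Jensen's inequality for $\ln$, summing over $v$ with $\alpha_v>0$,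
$$\sum_v\alpha_v\ln\frac{c_{uv}e^{\xi_{uv}^2/4}}{\alpha_v}\le\ln\sum_vc_{uv}e^{\xi_{uv}^2/4}\le\ln Z_u^+ ,$$
that is,
$$\sum_v\alpha_v\frac{\xi_{uv}^2}4\le\ln Z_u^++\sum_v\alpha_v\ln\frac{\alpha_v}{c_{uv}}\le\ln Z_u^+ ,$$
because $\alpha_v\le c_{uv}$. So $\sum_vA(u,v)\xi_{uv}^2\le4\pi(u)\ln Z_u^+$. The same argument with $\alpha_v=A(v,u)/\pi(u)$, a distribution on $N^-(u)$ with $\alpha_v\le c_{uv}$, gives $\sum_vA(v,u)\xi_{uv}^2\le4\pi(u)\ln Z_u^-$.

**Step 2 (inserting into $T_2$).** The purpose is to remove $A_h$ as before. From $(s+t)^2\le2s^2+2t^2$, collecting the terms with $(h(u)-m)^2$,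
$$T_2\le2\,\mathbb E\sum_u(h(u)-m)^2\Big(\sum_vA_h(u,v)\xi_{uv}^2+\sum_vA_h(v,u)\xi_{uv}^2\Big)\le8\,\mathbb E\sum_u\pi(u)\big(\ln Z_u^++\ln Z_u^-\big)(h(u)-m)^2 .$$

**Step 3 (second moment of $\ln Z$).** The purpose is to replace $\sqrt{\mathbb EM_u^4}$. The function $z\mapsto\ln^2z$ has second derivative $2(1-\ln z)/z^2\le0$ on $[e,\infty)$, so it is concave there. Each $\xi_{uv}$ is standard normal or $0$, so $\mathbb Ee^{\xi_{uv}^2/4}\le\sqrt2$ and $\mathbb EZ_u^\pm\le\sqrt2\,D$. As $Z_u^\pm\ge1$, Jensen gives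
$$\mathbb E\ln^2Z_u^\pm\le\mathbb E\ln^2(e+Z_u^\pm)\le\ln^2(e+\mathbb EZ_u^\pm)\le\ln^2(e+\sqrt2D).$$

**Step 4 (assembling).** Write $L=\ln(e+\sqrt2D)$; the purpose is to repeat Step 4 of Section 6 with $\ln Z_u^\pm\ge0$ in place of $M_u^2$. For each sign,
$$\mathbb E\big[\ln Z_u^\pm\,(h(u)-m)^2\big]\le2\,\mathbb E[\ln Z_u^\pm h(u)^2]+2\sum_w\pi(w)\mathbb E[\ln Z_u^\pm h(w)^2]\le2\sqrt3\,L\,\big(\mathbb Eh(u)^2+1\big).$$
Summing with weights $\pi(u)$ gives $4\sqrt3L$ for each sign, so $T_2\le8\cdot2\cdot4\sqrt3L=64\sqrt3\,L$. Multiplying by $T_1\le2\lambda$ proves the theorem. $\blacksquare$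

For the star this bounds $\psi^2/\lambda$ by a constant independent of $n$, which Theorem 1 does not.

**Proposition 4 (low-dimensional version).** Suppose (1) holds with $2\lambda$ replaced by $2\lambda^{(k)}$ for some $X\in\mathcal K$ of rank at most $k$. Then $\psi^2\le32(k+2)\lambda^{(k)}$.

*Proof.* Write $h(v)=\langle b_v,g\rangle$ with $b_v\in\mathbb R^k$ and $g$ standard Gaussian in $\mathbb R^k$. The derivation of (5) used only $X\in\mathcal K$, and $T_1\le2\lambda^{(k)}$ by hypothesis. If $\sigma(u,v)>0$, then $\xi_{uv}=\langle b_u-b_v,g\rangle/|b_u-b_v|$, so always $\xi_{uv}^2\le|g|^2$. Hence Steps 3 and 4 of Section 6 up to (6) hold with $|g|^2$ in place of $M_u^2$. By rotation invariance, $\mathbb E[|g|^2\langle b,g\rangle^2]=|b|^2\big(\mathbb Eg_1^4+\sum_{i=2}^k\mathbb E g_1^2g_i^2\big)=(k+2)|b|^2$, so $\mathbb E[|g|^2h(w)^2]=(k+2)\mathbb Eh(w)^2$. Then (6) gives $T_2\le8(k+2)(1+1)=16(k+2)$, and $\psi^2\le T_1T_2\le32(k+2)\lambda^{(k)}$. $\blacksquare$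

## 8. Nets on spheres: sharpness at every scale of $\psi$

**Theorem 5.** For every integer $d\ge3$ and every $\varepsilon\in(0,1]$ there are $G,\pi$, with $G$ bidirected, such that
$$\ln\Delta\le3d,\qquad\lambda\le\frac{7\varepsilon^2}d,\qquad\psi\ge0.3\,\varepsilon .$$
In particular $\psi\ge0.06\sqrt{\lambda\ln\Delta}$. By Theorem 1, for these graphs $\psi\asymp\varepsilon$ and $\ln\Delta\asymp d$.

The plan is to discretize $S^{d-1}$ at scale $\eta=\varepsilon/\sqrt d$. The coordinate functions give a small eigenvalue of order $\eta^2$, while the isoperimetric inequality on the sphere says that enlarging a set by $\eta$ gains a fraction of order $\eta\sqrt d=\varepsilon$ of its measure.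

**Step 1 (the graph).** The purpose is to define $G$ and $\pi$. Let $\nu$ be the uniform probability measure on $S^{d-1}\subset\mathbb R^d$ and $\eta=\varepsilon/\sqrt d\le1/\sqrt3$. Let $P\subset S^{d-1}$ be a maximal set of points with pairwise Euclidean distances at least $\eta$. It is finite by compactness, and $|P|\ge2$, since to a single point one can add its antipode. Let $C_p$, $p\in P$, be the closed Voronoi cells on the sphere. They cover it; two of them overlap inside a set $\{\langle x,p-q\rangle=0\}$, which is null; each has positive measure, as it contains a small cap around $p$; and $C_p\subset\{x:|x-p|<\eta\}$, since by maximality every $x$ has a point of $P$ at distance less than $\eta$. Put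
$$V=P,\qquad\pi(p)=\nu(C_p),\qquad pq\in E\iff|p-q|\le3\eta .$$
Loops are included, $G$ is bidirected, and $\pi(V)=1$.

**Step 2 (degree).** The purpose is $\ln\Delta\le3d$. Open balls of radius $\eta/2$ around the points $q\in P$ with $|q-p|\le3\eta$ are disjoint and lie in the ball of radius $3.5\eta$ around $p$. Comparing volumes, there are at most $7^d$ such $q$. So $\Delta\le2\cdot7^d$ and $\ln\Delta\le\ln2+d\ln7\le3d$.

**Step 3 (eigenvalue).** The purpose is $\lambda\le7\varepsilon^2/d$; we test every $A\in\mathcal A$ with the coordinate functions. Let $c=\sum_p\pi(p)p$ and $x_i(p)=p_i-c_i$ for $i=1,\dots,d$. Each $x_i$ has weighted mean zero, so $\lambda_2(A)\sum_p\pi(p)x_i(p)^2\le\frac12\sum_{p,q}A(p,q)(p_i-q_i)^2$ (trivially if $x_i=0$). Summing over $i$,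
$$\lambda_2(A)\,(1-|c|^2)\le\frac12\sum_{p,q}A(p,q)|p-q|^2\le\frac92\eta^2,$$
because $A$ lives on pairs with $|p-q|\le3\eta$ and has total mass $1$. Let $p(x)$ be the net point whose cell contains $x$ (defined almost everywhere). As $\int x\,d\nu=0$, $c=\int(p(x)-x)\,d\nu(x)$ has norm at most $\eta\le1/\sqrt3$. So $1-|c|^2\ge\frac23$ and $\lambda\le\frac{27}4\eta^2\le7\varepsilon^2/d$.

**Step 4 (from vertex boundary to neighborhoods).** The purpose is to reduce $\psi$ to isoperimetry. Let $\emptyset\ne S\subsetneq V$, $B=\bigcup_{p\in S}C_p$, and let $B_\eta$ be its closed geodesic $\eta$-neighborhood. If $x\in B_\eta\cap C_q$, there are $p\in S$ and $z\in C_p$ with geodesic, hence Euclidean, distance $|x-z|\le\eta$. Then $|q-p|\le|q-x|+|x-z|+|z-p|\le3\eta$, so $q\in S\cup\partial^+(S)$. Thus $B_\eta$ is covered by the cells of $S\cup\partial^+(S)$, and since $\pi(S)=\nu(B)$,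
$$\pi(\partial^+(S))\ge g_B:=\nu(B_\eta)-\nu(B).$$

**Step 5 (caps).** The purpose is to bound $g_B$ by a one-variable function. Let $W(\theta)$ be the measure of a cap of geodesic radius $\theta$, so $W(\theta)=\int_0^\theta\sin^{d-2}s\,ds\big/\int_0^\pi\sin^{d-2}s\,ds$. Since $0<\nu(B)<1$, choose $\theta\in(0,\pi)$ with $W(\theta)=\nu(B)$. Lévy's spherical isoperimetric inequality states that among closed sets of given measure a cap has the smallest neighborhoods, so $\nu(B_\eta)\ge W(\min(\theta+\eta,\pi))$.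

**Step 6 (growth of caps).** The purpose is the inequality
$$W'\ge H\min(W,1-W),\qquad H=\sqrt{\frac{2(d-2)}\pi}. \tag{8}$$
Since $W(\pi-\theta)=1-W(\theta)$, it suffices to take $0<\theta\le\pi/2$, where the minimum is $W$. There
$$\frac{W'(\theta)}{W(\theta)}=\frac{\sin^{d-2}\theta}{\int_0^\theta\sin^{d-2}s\,ds}$$
is non-increasing: the numerator of its derivative is $\sin^{d-3}\theta$ times $(d-2)\cos\theta\int_0^\theta\sin^{d-2}s\,ds-\sin^{d-1}\theta$, and since $\cos\theta\le\cos s$ for $s\le\theta$,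
$$(d-2)\cos\theta\int_0^\theta\sin^{d-2}s\,ds\le(d-2)\int_0^\theta\sin^{d-2}s\cos s\,ds=\frac{d-2}{d-1}\sin^{d-1}\theta\le\sin^{d-1}\theta .$$
So the ratio is at least its value at $\pi/2$, which is $1/\int_0^{\pi/2}\cos^{d-2}t\,dt$. On $[0,\pi/2)$ we have $\cos t\le e^{-t^2/2}$, because $(\ln\cos t)'=-\tan t\le-t$. Hence $\int_0^{\pi/2}\cos^{d-2}t\,dt\le\int_0^\infty e^{-(d-2)t^2/2}dt=\sqrt{\pi/(2(d-2))}=1/H$, which proves (8).

**Step 7 (expansion).** The purpose is $\psi\ge0.3\varepsilon$. Let $\mu=\min\{\nu(B),1-\nu(B)\}=\min\{\pi(S),\pi(\overline S)\}$. If $\theta+\eta\ge\pi$, then $\nu(B_\eta)=1$ and $g_B=1-\nu(B)\ge\mu$. Otherwise let $g=W(\theta+\eta)-W(\theta)\le g_B$. Integrating (8) over $[\theta,\theta+\eta]$, with $W$ increasing,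
$$g\ge H\eta\min\{W(\theta),\,1-W(\theta+\eta)\}=H\eta\min\{W(\theta),\,1-W(\theta)-g\}.$$
If the minimum is $W(\theta)$, then $g\ge H\eta\mu$. If it is $1-W(\theta)-g$, then $(1+H\eta)g\ge H\eta(1-W(\theta))\ge H\eta\mu$. In both cases $g\ge\frac{H\eta}{1+H\eta}\mu$. As $d\ge3$,
$$H\eta=\varepsilon\sqrt{\frac{2(d-2)}{\pi d}}\ge\varepsilon\sqrt{\frac2{3\pi}}\ge0.46\,\varepsilon,$$
and $t\mapsto t/(1+t)$ is increasing, so $g\ge\frac{0.46\varepsilon}{1+0.46\varepsilon}\mu\ge\frac{0.46}{1.46}\varepsilon\mu\ge0.3\,\varepsilon\mu$. So $\pi(\partial^+(S))\ge0.3\,\varepsilon\mu$ in all cases. This holds for every $S$, hence also for $\overline S$, which has the same $\mu$. Therefore $\psi\ge0.3\,\varepsilon$.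

**Step 8 (comparison with Theorem 1).** The purpose is to read off sharpness. We have $\lambda\ln\Delta\le\frac{7\varepsilon^2}d\cdot3d=21\varepsilon^2$, and $0.3/\sqrt{21}>0.06$, so $\psi\ge0.06\sqrt{\lambda\ln\Delta}$. Theorem 1 gives $\psi\le19\sqrt{21}\,\varepsilon$, so $\psi\asymp\varepsilon$. It also gives $0.09\,\varepsilon^2\le\psi^2\le361\cdot\frac{7\varepsilon^2}d\ln\Delta$, so $\ln\Delta\ge\frac{0.09}{2527}d$ and $\ln\Delta\asymp d$. $\blacksquare$

Since $d$ and $\varepsilon$ are free, Theorem 1 is tight up to an absolute constant for arbitrarily large $\Delta$ and at every scale of $\psi$. The same graphs show that Theorem 3 is tight: as $D\le\Delta-1$ and $e+\sqrt2(\Delta-1)\le\Delta^3$ for $\Delta\ge2$ (true at $\Delta=2$, where the sides are about $4.13$ and $8$, and the right side grows faster), we have $\ln(e+\sqrt2D)\le3\ln\Delta$, so on these graphs $\psi^2\ge0.0036\,\lambda\ln\Delta\ge0.0012\,\lambda\ln(e+\sqrt2D)$.
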